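# Counting paths in a transfer matrix: when $[\nabla(p^m\lambda):L(p^m\mu)]$ stays bounded

## 1. The numbers $c(\gamma)$ and the matrix $R$

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. In this section $G$ is simply connected with irreducible root system $\Phi$; Section 6 reduces the general case to this one. We fix $T<B<G$ with $B$ the *negative* Borel subgroup, as in Jantzen's book *Representations of Algebraic Groups*, so that $\nabla(\lambda)=\mathrm{Ind}_B^Gk_\lambda\neq0$ exactly for dominant $\lambda$. We write $X=X(T)$ (here the full weight lattice), $W$ for the Weyl group, $\rho\in X$ for the half sum of the positive roots, $\alpha_i$ for the simple roots, $\omega_i$ for the fundamental weights, and $h$ for the Coxeter number. Recall that $\langle\rho,\beta^\vee\rangle$ is the height of the coroot $\beta^\vee$, and that the largest height of a coroot is $h-1$. Characters live in the group ring $\mathbb Z[X]$, with basis $e^\mu$.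

Everything turns on one finite matrix of nonnegative integers. To define it we need modules over the first Frobenius kernel together with the torus.

**Restricted weights.** $X_1\subset X_+$ is the set of $\zeta$ with $0\le\langle\zeta,\alpha_i^\vee\rangle\le p-1$ for all $i$. Every weight is uniquely $\zeta+p\eta$ with $\zeta\in X_1$, $\eta\in X$.

**$G_1T$-modules.** A finite-dimensional $G_1T$-module is a $T$-module with a compatible action of the restricted enveloping algebra $u(\mathfrak g)=\mathrm{Dist}(G_1)$. For each $\lambda\in X$ there is one simple $G_1T$-module $\hat L_1(\lambda)$ with highest weight $\lambda$, and these are all of them. For $\zeta\in X_1$ and $\eta\in X$,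
$$\hat L_1(\zeta+p\eta)\cong L(\zeta)\otimes k_{p\eta}.$$
In particular $\hat L_1(p\eta)=k_{p\eta}$ is one-dimensional. Since $\mathrm{ch}\,\hat L_1(\lambda)$ is $e^\lambda$ plus lower terms, these characters are linearly independent, so the character of a $G_1T$-module determines its composition multiplicities. (All this is in Part II, Chapter 9 of Jantzen's book.)

Let $\hat Z_1(\lambda)=u(\mathfrak g)\otimes_{u(\mathfrak b^+)}k_\lambda$ be the baby Verma module. By the PBW theorem its character is $e^\lambda\prod_{\alpha>0}(1+e^{-\alpha}+\dots+e^{-(p-1)\alpha})$. Pulling $e^{-(p-1)\alpha/2}$ out of each factor gives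
$$\mathrm{ch}\,\hat Z_1(\lambda)=e^{\lambda-(p-1)\rho}\,S,\qquad S=\prod_{\alpha>0}\frac{e^{p\alpha/2}-e^{-p\alpha/2}}{e^{\alpha/2}-e^{-\alpha/2}}.\tag{1}$$
Each factor of $S$ is unchanged under $\alpha\mapsto-\alpha$. So $S$ is $W$-invariant and invariant under $e^\mu\mapsto e^{-\mu}$.

**Definition of $c$ and $R$.** For $\gamma\in X$ let
$$c(\gamma)=[\hat Z_1((p-1)\rho+\gamma):k]\in\mathbb N,\tag{2}$$
that is, the multiplicity of the trivial module $k$ in any $G_1T$-module of character $e^\gamma S$. For $\nu,\eta\in X$ let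
$$R_{\nu,\eta}=c(\nu-p\eta).\tag{3}$$

We shall see that if $\nu$ lies in the finite set $\Pi=X\cap\mathrm{conv}(W\rho)$ and $R_{\nu,\eta}\ne0$, then $\eta\in\Pi$. So we may regard $R$ as a $\Pi\times\Pi$ matrix, or as a finite directed graph on $\Pi$ with $R_{\nu,\eta}$ arrows from $\nu$ to $\eta$.

What is it for? For $\lambda\in X$ let $\chi(\lambda)=\sum_w\det(w)e^{w(\lambda+\rho)}/\sum_w\det(w)e^{w\rho}$ be the Weyl character. For $\theta\in\mathbb Z[X]^W$ let $[\theta:L(\mu)]$ be the coefficient of $\theta$ in the basis $(\mathrm{ch}\,L(\mu))_{\mu\in X_+}$. We shall prove in Section 5 that for all $\lambda,\mu\in X_+$ and $m\ge0$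
$$[\nabla(p^m\lambda):L(p^m\mu)]=\sum_{\eta\in\Pi}(R^m)_{\rho,\eta}\,[\chi(\lambda+\eta-\rho):L(\mu)].\tag{4}$$
The exponent $m$ enters only through the power of a fixed matrix, and $(R^m)_{\rho,\eta}$ counts paths of length $m$ from $\rho$ to $\eta$. Whether the left side stays bounded becomes a question about paths in a finite graph.

**Example ($\mathrm{SL}_2$).** Here $X=\mathbb Z$, the positive root is $2$, $\rho=1$ and $\Pi=\{-1,0,1\}$. The module $\hat Z_1(\lambda)$ has the weights $\lambda,\lambda-2,\dots,\lambda-2(p-1)$, each once. Put $\lambda=p-1+\gamma$. If $c(\gamma)\ne0$, then $0$ is a weight, so $\lambda$ is even and $0\le\lambda\le2p-2$.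

* If $\lambda=0$, the head of $\hat Z_1(0)$ is $k$, and $0$ is a weight only once, so $c=1$.
* If $\lambda=2p-2$, then $\hat L_1(\lambda)=L(p-2)\otimes k_p$ has the weights $2p-2,\dots,2$. The remaining weight $0$ gives $k$, so $c=1$.
* If $0<\lambda\le p-1$ is even and $\lambda\neq2p-2$, then $\hat L_1(\lambda)=L(\lambda)\ne k$ already uses up the weight $0$, so $c=0$.
* If $p\le\lambda<2p-2$ is even, then $\hat L_1(\lambda)=L(\lambda-p)\otimes k_p$ has the weights $\lambda,\dots,2p-\lambda$, all positive. The largest remaining weight is $\lambda'=2p-2-\lambda$, and $0<\lambda'\le p-2$. So $L(\lambda')$ is a factor, it uses up the weight $0$, and $c=0$.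

Thus $c(\gamma)=1$ for $\gamma=\pm(p-1)$ and $c(\gamma)=0$ otherwise. There is an arrow $\nu\to\eta$ iff $p\eta-\nu=\pm(p-1)$. From $\nu=1$ this gives $\eta=1$, and $\eta=2/p-1$ if that is an integer, i.e. $\eta=0$ if $p=2$. From $\nu=0$ there is no arrow, because $p\nmid p-1$. So for $p$ odd, (4) says that the sequence is constant for $m\ge0$. For $p=2$ there is a loop at $1$ and an arrow $1\to0$ into a dead end, and (4) says that
$$[\nabla(2^m\lambda):L(2^m\mu)]=[\chi(\lambda):L(\mu)]+[\chi(\lambda-1):L(\mu)]\qquad(m\ge1).$$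
For $\lambda=1$, $\mu=0$ this is $0+1=1$. Indeed $\nabla(2)$ has weights $2,0,-2$, while $L(2)$, the Frobenius twist of $L(1)$, has weights $\pm2$. At $m=0$ the multiplicity $[\nabla(1):L(0)]$ is $0$, so in general constancy can begin only at $m=1$.

## 2. Multiplicities in induced modules of perfected groups

Now let $G$ be connected reductive. The perfection $\mathbf G=G_{\mathrm{perf}}$ is the inverse limit of $G$ along Frobenius; similarly $\mathbf T$ and $\mathbf B$. The character group of $\mathbf T$ is $\mathbf X=\mathbb Z[1/p]\otimes X\supset X$. For example, for $T=\mathbb G_m$ a character of $\mathbf T$ is $t\mapsto t^{a}$ with $a\in\mathbb Z[1/p]$. Let $\mathbf X_+$ be the set of $\boldsymbol\lambda\in\mathbf X$ with $p^i\boldsymbol\lambda\in X_+$ for some $i$. The module $\boldsymbol\nabla(\boldsymbol\lambda)=\mathrm{Ind}_{\mathbf B}^{\mathbf G}k_{\boldsymbol\lambda}$ is in general infinite-dimensional. It has simple socle $\mathbf L(\boldsymbol\lambda)$, and $\boldsymbol\lambda\mapsto\mathbf L(\boldsymbol\lambda)$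 is a bijection from $\mathbf X_+$ to the simple objects of $\mathsf{Rep}\,\mathbf G$. The multiplicity $[M:L]\in\mathbb N\cup\{\infty\}$ in an infinite-dimensional $M$ is the supremum of $[M':L]$ over finite-dimensional subrepresentations $M'$. We take the following as known (setting and question are those of Coulembier and Williamson, "Perfecting group schemes", arXiv:2206.05867 (2022)):

* $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]=[\boldsymbol\nabla(p^j\boldsymbol\lambda):\mathbf L(p^j\boldsymbol\mu)]$ for $j\in\mathbb Z$;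
* for $\lambda,\mu\in X_+$ the sequence $m\mapsto[\nabla(p^m\lambda):L(p^m\mu)]$ is monotone increasing, and
$$[\boldsymbol\nabla(\lambda):\mathbf L(\mu)]=\lim_{m\to\infty}[\nabla(p^m\lambda):L(p^m\mu)];\tag{5}$$
* the sequence is bounded if $G$ has rank $1$.

By the first item we can scale any pair $\boldsymbol\lambda,\boldsymbol\mu$ into $X_+$. So the question whether a multiplicity $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]$ can be infinite is the question whether one of the sequences in (5) can be unbounded. The answer is yes, already in rank $2$.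

**Theorem A.** Let $p=2$, $G=\mathrm{Sp}_4$, and let $\omega_2$ be the highest weight of the $5$-dimensional module $\nabla(\omega_2)$. For all $m\ge1$,
$$[\nabla(2^m\omega_2):L(0)]=2^{m-1}+1.$$
Hence $[\boldsymbol\nabla(\omega_2):\mathbf L(0)]=\infty$.

**Theorem B.** Let $G$ be connected reductive with irreducible root system components $\Phi_i$, of Coxeter numbers $h_i$.

1. If $p\ge h_i-1$ for all $i$, then for all $\lambda,\mu\in X_+$ the sequence $[\nabla(p^m\lambda):L(p^m\mu)]$ is constant for $m\ge1$. In particular all $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]$ are finite.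
2. If $p\le h_i-2$ for some $i$, put $\lambda=2h_i\rho_i$, where $2\rho_i$ is the sum of the positive roots of $\Phi_i$. There is a finite set $M\subset X_+$ with $\sum_{\mu\in M}[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}$ for all $m\ge1$. Hence $[\boldsymbol\nabla(\lambda):\mathbf L(\mu)]=\infty$ for some $\mu\in M$.

So all multiplicities for $(G,p)$ are finite if and only if $p\ge h_i-1$ for every component.

**Textbook facts.** Besides the $G_1T$-facts of Section 1 we use, for all $p$, from Part II of Jantzen's book: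

* (Weyl–Kempf) $\mathrm{ch}\,\nabla(\lambda)=\chi(\lambda)$ for $\lambda\in X_+$.
* (Steinberg) $L(\zeta+p\mu)\cong L(\zeta)\otimes L(\mu)^{(1)}$ for $\zeta\in X_1$, $\mu\in X_+$, where ${}^{(1)}$ is the Frobenius twist, which multiplies all weights by $p$.
* (Linkage, 6.17) If $[\nabla(\lambda):L(\mu)]\neq0$, then $\mu+\rho\in W(\lambda+\rho)+p\mathbb Z\Phi$.

## 3. Zero weight spaces, and $\mathrm{Sp}_4$ in characteristic $2$

The first bound one tries is by weight spaces: $L(p^m\mu)$ contains the weight $p^m\mu$, so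
$$[\nabla(p^m\lambda):L(p^m\mu)]\le\dim\nabla(p^m\lambda)_{p^m\mu}.$$
For $\mathrm{SL}_2$ all weights of $\nabla(r)$ have multiplicity one and the sequence is bounded by $1$. In rank $2$ the right side grows, and the bound says nothing. The question is then who takes up these weights. For $\mathrm{Sp}_4$ and $p=2$ it turns out that only the trivial module can take up the weight $0$, which proves Theorem A.

Let $p=2$, $G=\mathrm{Sp}_4$, $X=\mathbb Z^2$, with simple roots $\varepsilon_1-\varepsilon_2$ and $2\varepsilon_2$. Then $\omega_1=\varepsilon_1$, $\omega_2=\varepsilon_1+\varepsilon_2$, $\rho=(2,1)$, and $X_1=\{0,\omega_1,\omega_2,\rho\}$. The root lattice consists of the vectors with even coordinate sum.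

**Lemma 1.** Let $p=2$, $G=\mathrm{Sp}_4$. (a) If $0\ne\zeta\in X_1$, no weight of $L(\zeta)$ lies in $2X$. (b) If $0\neq\xi\in X_+$, then $0$ is not a weight of $L(\xi)$.

**Proof of (a).** The module $L(\omega_1)=V$ is the natural one, with weights $\pm\varepsilon_i$. The weights of $L(\rho)$ lie in $\rho+\mathbb Z\Phi$, so they have odd coordinate sum. For $\omega_2$, take a basis $e_1,e_2,e_{-2},e_{-1}$ of $V$ with $(e_i,e_{-i})=1$ for $i=1,2$ and the other pairings of basis vectors zero, up to antisymmetry. Let $\kappa:\Lambda^2V\to k$ be the map given by the form and let $\omega=e_1\wedge e_{-1}+e_2\wedge e_{-2}$. The vector $\omega$ is invariant: under the injective equivariant map $\Lambda^2V\to V\otimes V$, $v\wedge w\mapsto v\otimes w-w\otimes v$, it goes, up to sign, to the canonical element of $V\otimes V^*\cong V\otimes V$. Now $\kappa(\omega)=2=0$, so $\omega\in\ker\kappa$ and $\ker\kappa/k\omega$ is a $4$-dimensional module. The weights of $\Lambda^2V$ are $\pm\varepsilon_1\pm\varepsilon_2$,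 once each, and $0$ twice. Both zero weights have been removed, so the weights of $\ker\kappa/k\omega$ are $\pm\varepsilon_1\pm\varepsilon_2$. Its highest weight is $\omega_2$, so $L(\omega_2)$ is a composition factor and its weights are among $\pm\varepsilon_1\pm\varepsilon_2$. None of these is in $2X$.

**Proof of (b).** Write $\xi=\sum_{i\ge0}2^i\zeta_i$, a finite sum with $\zeta_i\in X_1$ (binary digits of the coefficients of the fundamental weights). By Steinberg, $L(\xi)=\bigotimes_iL(\zeta_i)^{(i)}$. If $0$ is a weight, then $0=\sum_i2^i\kappa_i$ with $\kappa_i$ a weight of $L(\zeta_i)$. Let $i$ be minimal with $\zeta_i\ne0$. Then $\kappa_j=0$ for $j<i$, so $2^i\kappa_i\in2^{i+1}X$, i.e. $\kappa_i\in2X$. This contradicts (a). $\square$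

**Proof of Theorem A.** Decompose the zero weight space of $\nabla(2^m\omega_2)$ along composition factors. By Lemma 1(b) the only factors that contribute are those isomorphic to $L(0)=k$, and each contributes $1$. So
$$[\nabla(2^m\omega_2):L(0)]=\dim\nabla(2^m\omega_2)_0.\tag{6}$$
By Weyl–Kempf the right side can be computed in characteristic $0$. There $\mathrm{Sp}_4$ acts through $\mathrm{SO}_5$ on $E$, with weights $0,\pm f_1,\pm f_2$, where $f_1=\varepsilon_1+\varepsilon_2=\omega_2$ and $f_2=\varepsilon_1-\varepsilon_2$. By the classical theorem on harmonic polynomials, the irreducible module of highest weight $rf_1$ has character $\mathrm{ch}\,S^rE-\mathrm{ch}\,S^{r-2}E$. A monomial of degree $r$ in weight vectors of $E$ has weight $0$ iff $f_j$ and $-f_j$ occur equally often, say $a$ times for $j=1$ and $b$ times for $j=2$, the rest being the zero weight vector. So the monomials of weight $0$ in $S^rE$ correspond to $(a,b)\in\mathbb N^2$ with $a+b\le\lfloor r/2\rfloor$. Passing from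 $r-2$ to $r$ adds exactly the pairs with $a+b=\lfloor r/2\rfloor$, of which there are $\lfloor r/2\rfloor+1$. Hence $\dim\nabla(r\omega_2)_0=\lfloor r/2\rfloor+1$, and $r=2^m$ gives $2^{m-1}+1$. By (5), $[\boldsymbol\nabla(\omega_2):\mathbf L(0)]=\infty$. $\blacksquare$

Weight spaces cannot settle the general case, however. For $\mathrm{SL}_3$ with natural module $V$, in characteristic $0$, the irreducible module with highest weight $r(\omega_1+\omega_2)$ has character $\mathrm{ch}(S^rV\otimes S^rV^*)-\mathrm{ch}(S^{r-1}V\otimes S^{r-1}V^*)$. So its zero weight space has dimension $\binom{r+2}2-\binom{r+1}2=r+1$, which is unbounded along $r=p^m$. Yet $h=3$, so $p\ge h-1$ for every prime, and Theorem B(1) says that all multiplicities are bounded: other simple modules take up almost all of these weights. We need a tool that sees the simple modules, and that is the matrix $R$.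

## 4. Six properties of $c(\gamma)$, five of them now

We return to $G$ simply connected with irreducible $\Phi$. The numbers $c(\gamma)$ cannot be computed in general, but we shall need only where they can be nonzero and a few places where they are.

**Lemma 2.** Let $\gamma,\nu,\eta\in X$.

* (c1) $[\hat Z_1((p-1)\rho+\nu):k_{p\eta}]=c(\nu-p\eta)$.
* (c2) $c(w\gamma)=c(\gamma)=c(-\gamma)$ for $w\in W$.
* (c3) If $c(\gamma)\neq0$, then $\gamma\in(p-1)\,\mathrm{conv}(W\rho)$ and $\gamma\in(p-1)\rho+\mathbb Z\Phi$.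
* (c4) $c((p-1)w\rho)=1$ for $w\in W$.
* (c5) If $\beta>0$ is a root with $\langle\rho,\beta^\vee\rangle\equiv-n\bmod p$ and $1\le n\le p-1$, then $c((p-1)\rho-n\beta)\ge1$.

**Proof of (c1): shift by $k_{-p\eta}$.** Tensoring with $k_{-p\eta}$ turns $k_{p\eta}$ into $k$ and turns the character $e^\nu S$ into $e^{\nu-p\eta}S$.

**Proof of (c2): twist and dualize.** A representative $\dot w\in N_G(T)$ normalizes $G_1T$. Twisting a module of character $e^\gamma S$ by $\dot w$ gives one of character $w(e^\gamma S)=e^{w\gamma}S$, and twists $k$ to $k$. The dual of a module of character $e^\gamma S$ has character $e^{-\gamma}S$, and $k^*=k$.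

**Proof of (c3): look at the weight $0$.** If $c(\gamma)\ne0$, then $0$ is a weight of $e^\gamma S$, so $-\gamma$ is a weight of $S$, and hence so is $\gamma$. Since
$$S=\prod_{\alpha>0}\big(e^{(p-1)\alpha/2}+e^{(p-3)\alpha/2}+\dots+e^{-(p-1)\alpha/2}\big),$$
weights of $S$ lie in $(p-1)\rho+\mathbb Z\Phi$ and have the form $(p-1)x$ with $x=\sum_{\alpha>0}t_\alpha\alpha$, $|t_\alpha|\le\frac12$. We show $x\in\mathrm{conv}(W\rho)$ by showing that no linear functional $v$ separates $x$ from $\mathrm{conv}(W\rho)$. Choose $w\in W$ with $v(w\alpha)\ge0$ for all $\alpha>0$. Then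
$$v(x)\le\tfrac12\sum_{\alpha>0}|v(\alpha)|=\tfrac12\sum_{\alpha>0}|v(w\alpha)|=\tfrac12\sum_{\alpha>0}v(w\alpha)=v(w\rho),$$
because $w$ permutes the pairs $\{\alpha,-\alpha\}$.

**Proof of (c4): the head of $\hat Z_1(0)$.** Since $-\rho\in W\rho$, (c2) gives $c((p-1)w\rho)=c(-(p-1)\rho)=[\hat Z_1(0):k]$. The module $\hat Z_1(0)$ has highest weight $0$, with multiplicity $1$, so $k=\hat L_1(0)$ occurs exactly once.

**Proof of (c5): a singular vector, moved by $W$.** By (c2), $c((p-1)\rho-n\beta)=c(n\beta-(p-1)\rho)=[\hat Z_1(n\beta):k]$. We shall compare $\hat Z_1(n\beta)$ with a $W$-twist of another baby Verma module, in which a submodule of known character is visible. Choose $w\in W$ and a simple root $a$ with $wa=\beta$, and put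
$$x=(p-1)\rho-(p-1)w^{-1}\rho+na.$$

*The submodule.* We have
$$\langle x+\rho,a^\vee\rangle=p-(p-1)\langle\rho,\beta^\vee\rangle+2n\equiv\langle\rho,\beta^\vee\rangle+2n\equiv n\pmod p,$$
so $\langle x,a^\vee\rangle\equiv n-1\bmod p$. Let $v$ be the highest weight vector of $\hat Z_1(x)$ and let $f_a,e_a$ be root vectors for $-a,a$. Then $e_af_a^nv=n(\langle x,a^\vee\rangle-n+1)f_a^{n-1}v=0$. If $\gamma\neq a$ is another positive root, then $e_\gamma$ lies in the nilradical $\mathfrak u_a$ of the parabolic subalgebra $\mathfrak p_a=\mathfrak b^++kf_a$. This $\mathfrak u_a$ is an ideal of $\mathfrak p_a$ killing $v$, so $\mathfrak u_a\,u(\mathfrak p_a)v\subset u(\mathfrak p_a)\,\mathfrak u_av=0$, and $e_\gamma f_a^nv=0$. So all positive root vectors kill the weight vector $f_a^nv$, and the submodule it generates is $N=u(\mathfrak n^-)f_a^nv$. Take a PBW basis of $u(\mathfrak n^-)$ in which the power of $f_a$ stands rightmost. Then $u(\mathfrak n^-)f_a^n$ has as basis the monomials whose $f_a$-exponent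 $i$ satisfies $n\le i\le p-1$. Since $\hat Z_1(x)$ is free over $u(\mathfrak n^-)$ on $v$,
$$\mathrm{ch}\,N=e^{x-na}\,(1+e^{-a}+\dots+e^{-(p-n-1)a})\prod_{\alpha>0,\,\alpha\ne a}(1+e^{-\alpha}+\dots+e^{-(p-1)\alpha}).$$

*Moving by $w$.* From (1), $w\,\mathrm{ch}\,\hat Z_1(x)=e^{w(x-(p-1)\rho)}S=e^{-(p-1)\rho+n\beta}S=\mathrm{ch}\,\hat Z_1(n\beta)$. So the twist ${}^w\hat Z_1(x)$ has the same composition factors as $\hat Z_1(n\beta)$, and $[\hat Z_1(n\beta):k]\ge[{}^wN:k]$. Similarly $w\,\mathrm{ch}\,\hat Z_1(x-na)=e^{-(p-1)\rho}S=\mathrm{ch}\,\hat Z_1(0)$. The formula above says that $\mathrm{ch}\,N$ is $\mathrm{ch}\,\hat Z_1(x-na)$ with the factor for $a$ shortened to $1+\dots+e^{-(p-n-1)a}$. As $wa=\beta$,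
$$w\,\mathrm{ch}\,N=(1+e^{-\beta}+\dots+e^{-(p-n-1)\beta})\prod_{\alpha>0,\,\alpha\neq\beta}(1+e^{-\alpha}+\dots+e^{-(p-1)\alpha}).$$
All weights of ${}^wN$ are $\le0$ and $0$ occurs once. The composition factor containing the weight $0$ has highest weight $0$, so it is $k$, and $[{}^wN:k]=1$. $\square$

## 5. From Weyl characters to powers of $R$

The next lemma strips one factor $p$ from the weights. Note that $\chi(\eta)$ appears for non-dominant $\eta$ too, so signs can occur.

**Lemma 3.** For all $\lambda\in X$, $\mu\in X_+$,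
$$[\chi(\lambda):L(p\mu)]=\sum_{\eta\in X}[\hat Z_1(\lambda):k_{p\eta}]\,[\chi(\eta):L(\mu)].$$

**Proof.** In the fraction field of $\mathbb Z[X]$ put
$$D(f)=\sum_{w\in W}w\Big(\frac f{\prod_{\alpha>0}(1-e^{-\alpha})}\Big),\qquad D'(f)=\sum_{w\in W}w\Big(\frac f{\prod_{\alpha>0}(1-e^{-p\alpha})}\Big),$$
and let $f\mapsto f^F$ be the ring map $e^\mu\mapsto e^{p\mu}$. Since $\prod_{\alpha>0}(1-e^{-\alpha})=e^{-\rho}\Delta$ with $\Delta=\sum_w\det(w)e^{w\rho}$ and $w\Delta=\det(w)\Delta$, we get $D(e^\lambda)=\chi(\lambda)$. Applying $F$ to this identity gives $D'(e^{p\eta})=\chi(\eta)^F$. Also $\mathrm{ch}\,\hat Z_1(\lambda)=e^\lambda\prod_{\alpha>0}\frac{1-e^{-p\alpha}}{1-e^{-\alpha}}$, so $D'(\mathrm{ch}\,\hat Z_1(\lambda))=D(e^\lambda)=\chi(\lambda)$.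

Now write $\mathrm{ch}\,\hat Z_1(\lambda)=\sum m_{\zeta,\eta}\,\mathrm{ch}\,L(\zeta)\,e^{p\eta}$, the sum over $\zeta\in X_1$, $\eta\in X$, with $m_{\zeta,\eta}=[\hat Z_1(\lambda):\hat L_1(\zeta+p\eta)]$. The operator $D'$ is linear over $W$-invariants and $\mathrm{ch}\,L(\zeta)$ is $W$-invariant, so
$$\chi(\lambda)=\sum_{\zeta,\eta}m_{\zeta,\eta}\,\mathrm{ch}\,L(\zeta)\,\chi(\eta)^F=\sum_{\zeta,\eta}\sum_{\mu'\in X_+}m_{\zeta,\eta}\,[\chi(\eta):L(\mu')]\,\mathrm{ch}\,L(\zeta+p\mu'),$$
by Steinberg. Only $\zeta=0$, $\mu'=\mu$ contributes to $L(p\mu)$, and $m_{0,\eta}=[\hat Z_1(\lambda):k_{p\eta}]$. $\square$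

With this we get the sixth property, which imports the linkage principle.

**Lemma 4.** (c6) If $c(\gamma)\neq0$, then $\rho\in W(\gamma+p\rho)+p\mathbb Z\Phi$.

**Proof.** Put $\lambda=(p-1)\rho+\gamma$, so $[\hat Z_1(\lambda):k]=c(\gamma)$. Choose a dominant $\xi\in\mathbb Z\Phi$ such that $\lambda+p\xi$ is dominant and $\eta+\xi$ is dominant for each of the finitely many $\eta$ with $[\hat Z_1(\lambda):k_{p\eta}]\ne0$. Since $[\hat Z_1(\lambda+p\xi):k_{p(\eta+\xi)}]=[\hat Z_1(\lambda):k_{p\eta}]$, Lemma 3 for $\lambda+p\xi$ and $\mu=\xi$ reads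
$$[\nabla(\lambda+p\xi):L(p\xi)]=\sum_\eta[\hat Z_1(\lambda):k_{p\eta}]\,[\nabla(\eta+\xi):L(\xi)].$$
All terms are $\ge0$, and the term $\eta=0$ is $c(\gamma)\cdot1>0$. By linkage, $p\xi+\rho\in W(\lambda+p\xi+\rho)+p\mathbb Z\Phi$. Here $p\xi$ and its $W$-conjugates lie in $p\mathbb Z\Phi$, and $\lambda+\rho=\gamma+p\rho$. $\square$

**Proposition 5.** $R_{\nu,\eta}=c(p\eta-\nu)$ and $R_{w\nu,w\eta}=R_{\nu,\eta}$ for $w\in W$. If $\nu\in\mathrm{conv}(W\rho)$ and $R_{\nu,\eta}\neq0$, then $\eta\in\Pi$. Formula (4) holds for all $\lambda,\mu\in X_+$ and $m\ge0$.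

**Step 1: $R$ preserves $\Pi$.** The first sentence is (c2). If $R_{\nu,\eta}\ne0$, then $p\eta-\nu\in(p-1)\mathrm{conv}(W\rho)$ by (c3), so with $\nu\in\mathrm{conv}(W\rho)$ we get $p\eta\in p\,\mathrm{conv}(W\rho)$ and $\eta\in\Pi$.

**Step 2: one factor of $p$.** Let $\lambda\in X$, $\mu\in X_+$, $\nu\in\Pi$. Write $p\lambda+\nu-\rho=(p-1)\rho+(\nu+p\lambda-p\rho)$. By (c1) the multiplicity of $k_{p(\lambda+\eta-\rho)}$ in $\hat Z_1(p\lambda+\nu-\rho)$ is $c(\nu-p\eta)=R_{\nu,\eta}$. So Lemma 3, with its summation variable written as $\lambda+\eta-\rho$, becomes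
$$[\chi(p\lambda+\nu-\rho):L(p\mu)]=\sum_{\eta\in\Pi}R_{\nu,\eta}\,[\chi(\lambda+\eta-\rho):L(\mu)].\tag{7}$$

**Step 3: iterate.** We claim that for $\nu\in\Pi$ and $m\ge0$
$$[\chi(p^m\lambda+\nu-\rho):L(p^m\mu)]=\sum_{\eta\in\Pi}(R^m)_{\nu,\eta}[\chi(\lambda+\eta-\rho):L(\mu)].$$
For $m=0$ this is trivial. For $m\ge1$ apply (7) with $p^{m-1}\lambda$, $p^{m-1}\mu$ in place of $\lambda,\mu$, and then the claim for $m-1$ to each $[\chi(p^{m-1}\lambda+\eta-\rho):L(p^{m-1}\mu)]$. Setting $\nu=\rho$ gives (4), as $\chi(p^m\lambda)=\mathrm{ch}\,\nabla(p^m\lambda)$. $\square$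

## 6. Reduction to simply connected groups with irreducible $\Phi$

This step shows that Theorem B for all $G$ follows from two statements for $G$ simply connected with irreducible $\Phi$ and Coxeter number $h$:

1. if $p\ge h-1$, all sequences $[\nabla(p^m\lambda):L(p^m\mu)]$ are constant for $m\ge1$;
2. if $p\le h-2$, then Theorem B(2) holds with $\lambda=2h\rho$ and a finite set $M\subset\mathbb Z\Phi\cap X_+$.

**Step 1: pass to a cover.** Let $G_{sc}\to[G,G]$ be the simply connected cover and $Z$ the radical of $G$, a torus. Then $\tilde G=G_{sc}\times Z\to G$ is a central isogeny. Let $\tilde T,\tilde B$ be the preimages of $T,B$. The kernel $K$ is central, so it lies in $\tilde T$. For $\lambda\in X(T)\subset X(\tilde T)$ the induced module from $\tilde B$ consists of the functions $f$ on $\tilde G$ with $f(gb)=\lambda(b)^{-1}f(g)$. As $\lambda$ is trivial on $K$, these functions are $K$-invariant, so they are functions on $G$. Hence $\nabla_{\tilde G}(\lambda)$ is the inflation of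 $\nabla_G(\lambda)$. Simple modules inflate to simple modules with the same highest weight, and multiplicities agree.

**Step 2: split into factors.** $\tilde G$ is the product of $Z$ and simply connected groups $G_i$ with root systems $\Phi_i$. For products, $\nabla$ and $L$ are external tensor products, so multiplicities multiply. The torus $Z$ contributes $1$ if the $Z$-components of $\lambda$ and $\mu$ agree and $0$ otherwise, for every $m$. So statement 1 for all $G_i$ gives constancy for $m\ge1$ on $G$. Finiteness of $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]$ follows by scaling $\boldsymbol\lambda,\boldsymbol\mu$ into $X_+$ and applying (5).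

**Step 3: embed $\mathbb Z\Phi_i$.** Under $X(T)\subset X(\tilde T)$ the lattice $\mathbb Z\Phi_i\subset X(T)$ corresponds to $\mathbb Z\Phi_i$ in the $i$-th factor and $0$ in all the others. Since $\nabla(0)=L(0)=k$, for weights in $\mathbb Z\Phi_i$ the other factors contribute $1$. So statement 2 for $G_i$ gives Theorem B(2), since $2h_i\rho_i\in\mathbb Z\Phi_i$.

## 7. Every arrow out of $\rho$ leads to a dead end when $p\ge h-1$

From here on $G$ is simply connected with irreducible $\Phi$. Assume $p\ge h-1$. By (c4), $R_{\rho,\rho}=c((p-1)\rho)=1$: there is one loop at $\rho$.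

**Claim.** If $R_{\rho,\eta}\ne0$ and $\eta\ne\rho$, then $R_{\eta,\theta}=0$ for all $\theta$.

Given the claim, $(R^2)_{\rho,\theta}=\sum_\eta R_{\rho,\eta}R_{\eta,\theta}=R_{\rho,\rho}R_{\rho,\theta}=R_{\rho,\theta}$, hence $(R^m)_{\rho,\theta}=R_{\rho,\theta}$ for all $m\ge1$. Formula (4) then shows that the sequence is constant for $m\ge1$, which is statement 1.

Suppose now that $R_{\rho,\eta}\neq0$, $\eta\neq\rho$ and $R_{\eta,\theta}\ne0$. We derive a contradiction by placing $\eta$ in the set $W\rho+p\mathbb Z\Phi$ and inside $\mathrm{conv}(W\rho)$, but not at a vertex.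

**Step (a): $\eta\in\mathrm{conv}(W\rho)\setminus W\rho$.** By (c3), $p\eta-\rho=(p-1)\gamma'$ with $\gamma'\in\mathrm{conv}(W\rho)$, so $\eta=\frac1p\rho+\frac{p-1}p\gamma'$. The points of $W\rho$ are extreme points of $\mathrm{conv}(W\rho)$. If $\eta$ were one of them, then $\rho=\gamma'=\eta$, a contradiction.

**Step (b): $\eta\in W\rho+p\mathbb Z\Phi$.** We use $2\rho\in\mathbb Z\Phi$. Property (c3) for $\rho-p\eta$ gives
$$p(\eta-\rho)\in\mathbb Z\Phi,\quad\text{as}\quad(\rho-p\eta)-(p-1)\rho=-p(\eta-\rho)-2(p-1)\rho.$$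
For $\eta-p\theta$ it gives likewise $(\eta-\rho)-p(\theta-\rho)\in\mathbb Z\Phi$. Property (c6) for $\gamma=\eta-p\theta$ says $\rho\in W(\eta-p(\theta-\rho))+p\mathbb Z\Phi$, i.e.
$$\eta\in W\rho+p(\theta-\rho)+p\mathbb Z\Phi.$$
We must remove the term $p(\theta-\rho)$.

*Case $p\nmid|X/\mathbb Z\Phi|$.* From $p(\eta-\rho)\in\mathbb Z\Phi$ we get $\eta-\rho\in\mathbb Z\Phi$. Then $p(\theta-\rho)\in\mathbb Z\Phi$, so $\theta-\rho\in\mathbb Z\Phi$ and $p(\theta-\rho)\in p\mathbb Z\Phi$.

*Case $p\mid|X/\mathbb Z\Phi|$.* In type $A_l$ the index is $l+1=h$. From $p\mid h$ and $p\ge h-1$ we get $p=h$, since $p=h-1$ would divide $p+1$. In types $B,C,D,E_7$ we would have $p=2$, but $h\ge4$. In type $E_6$ we would have $p=3$, but $h=12$. In the remaining types the index is $1$. So $\Phi=A_{p-1}$ and $X=\mathbb Z^p/\mathbb Z(1,\dots,1)$. There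
$$\rho=(p-1,p-2,\dots,0)\equiv(p,p-1,\dots,1)=(0,p-1,\dots,1)+p\varepsilon_1,$$
that is, $\rho=w\rho+p\omega_1$ for some $w\in W=S_p$. For $u\in W$ we get $u\rho=uw\rho+p\,u\omega_1\in uw\rho+p\omega_1+p\mathbb Z\Phi$, because $u\omega_1-\omega_1\in\mathbb Z\Phi$. As $u$ runs over $W$, so does $uw$, hence $W\rho+p\mathbb Z\Phi=W\rho+p\omega_1+p\mathbb Z\Phi$. The class of $\omega_1$ generates $X/\mathbb Z\Phi$, so $W\rho+pX=W\rho+p\mathbb Z\Phi$, and $\eta$ lies in the left side.

**Step (c): $(W\rho+p\mathbb Z\Phi)\cap\mathrm{conv}(W\rho)=W\rho$.** This contradicts (a) and (b) together. Fix a $W$-invariant Euclidean norm. Let $\alpha_0$ be the highest short root, so that $\alpha_0^\vee$ is the highest coroot, and let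
$$C=\{x:\langle x,\alpha_i^\vee\rangle\ge0\ \text{for all }i,\ \langle x,\alpha_0^\vee\rangle\le p\},$$
the closed alcove. Each orbit of $W\ltimes p\mathbb Z\Phi$ meets $C$ in exactly one point. Because $\langle\rho,\alpha_0^\vee\rangle=h-1\le p$, we have $\rho\in C$. This is the only place where the full strength of $p\geq h-1$ is needed.

We show that every $y$ in the orbit $W\rho+p\mathbb Z\Phi$ has $|y|\ge|\rho|$. We may take $y$ dominant. If $y\notin C$, then $N=\langle y,\alpha_0^\vee\rangle>p$. The point $y_1=y-(N-p)\alpha_0$ is the image of $y$ under an affine reflection in $W\ltimes p\mathbb Z\Phi$, so it is in the orbit. It lies strictly between $y$ and $s_{\alpha_0}y=y-N\alpha_0$, two points of equal norm, so $|y_1|<|y|$. Replace $y$ by the dominant $W$-conjugate of $y_1$ and repeat. The orbit is discrete, so this stops, and it stops at a point of $C$ in the orbit, that is, at $\rho$. Hence $|\rho|\le|y|$.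

On the other hand, a point of $\mathrm{conv}(W\rho)$ has norm at most $|\rho|$, with equality only at points of $W\rho$, by strict convexity of the ball. So a point in both sets lies in $W\rho$. This proves the claim and Theorem B(1). $\blacksquare$

## 8. Branching orbits in the graph when $p\le h-2$

If $p\le h-2$, then $\rho\notin C$ and step (c) breaks down, and it shows where to look. In the simply laced case there is a root $\alpha$ of height $p+1\le h-1$. The affine reflection $x\mapsto x-(\langle x,\alpha^\vee\rangle-p)\alpha$ sends $\rho$ to $\rho-\alpha$, a point strictly between $\rho$ and $s_\alpha\rho=\rho-(p+1)\alpha$. So $\rho-\alpha$ lies in $W\rho+p\mathbb Z\Phi$ and in $\mathrm{conv}(W\rho)$ without being a vertex, and nothing above forces it to be a dead end. We look for a $W$-orbit $W\nu$ that can be reached from $\rho$ and from each of whose points at least two arrows lead back into $W\nu$. To certify arrows we use only (c4) and (c5).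

**Definition.** A *$p$-certificate* for $\Phi$ is an element $\nu\in\rho+\mathbb Z\Phi$ such that

* (i) for some $\eta\in W\nu$, either $p\eta-\rho\in(p-1)W\rho$, or $p\eta-\rho\in W((p-1)\rho-n\beta)$ for a root $\beta>0$ with $\langle\rho,\beta^\vee\rangle\equiv-n\bmod p$ and $1\le n\le p-1$;
* (ii) there are two distinct $\eta\in W\nu$ with $p\eta-\nu\in(p-1)W\rho$.

**Example ($A_3$, $p=2$).** Use $4$-tuples modulo $(1,1,1,1)$, with $W=S_4$ and $\rho=(3,2,1,0)$. Then $\nu=(2,2,1,1)=\rho-(1,0,0,-1)$ is a certificate. For (i) take $\eta=(2,1,2,1)$: $2\eta-\rho=(1,0,3,2)\in W\rho$. For (ii) take $\eta=(1,2,1,2)$ and $\eta=(1,2,2,1)$: $2\eta-\nu$ is $(0,2,1,3)$ and $(0,2,3,1)$.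

**Proposition 6.** If $\Phi$ has a $p$-certificate $\nu$, then statement 2 of Section 6 holds, with $M=\{2h\rho+\eta-\rho:\eta\in W\nu\}$. Moreover for some $\mu\in M$ one has $[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}/|W|$ for infinitely many $m$, where $\lambda=2h\rho$.

**Step 1: count paths.** By (c4), (c5), (c2) and $R_{\nu,\eta}=c(p\eta-\nu)$, condition (i) gives $\eta_0\in W\nu$ with $R_{\rho,\eta_0}\ge1$, and condition (ii) gives $\sum_{\eta\in W\nu}R_{\nu,\eta}\ge2$. By $R_{w\nu,w\eta}=R_{\nu,\eta}$ the last inequality holds with $\nu$ replaced by any $\nu'\in W\nu$. As all entries are $\ge0$, counting only paths $\rho\to\eta_0\to\cdots$ that stay in $W\nu$ after the first step gives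
$$\sum_{\eta\in W\nu}(R^m)_{\rho,\eta}\ge2^{m-1}\qquad(m\ge1).$$
Moreover $\eta_0\in\Pi$ by Proposition 5, so $W\nu\subset\Pi$, as $\Pi$ is $W$-stable.

**Step 2: make all terms of (4) nonnegative.** Let $\lambda=2h\rho$. For $\eta\in\Pi$ we have $|\langle\eta,\alpha_i^\vee\rangle|\le\max_w|\langle\rho,(w\alpha_i)^\vee\rangle|\le h-1$, so $\langle\lambda+\eta-\rho,\alpha_i^\vee\rangle\ge2h-(h-1)-1>0$. So every $\chi(\lambda+\eta-\rho)$ in (4) is the character of a module $\nabla(\lambda+\eta-\rho)$, and all terms are $\ge0$. For $\mu=\lambda+\eta-\rho$ with $\eta\in\Pi$ the term of index $\eta$ is $(R^m)_{\rho,\eta}\cdot1$. Hence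
$$[\nabla(p^m\lambda):L(p^m(\lambda+\eta-\rho))]\ge(R^m)_{\rho,\eta}.$$

**Step 3: sum up.** Summing over $\eta\in W\nu$ gives $\sum_{\mu\in M}[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}$. The set $M$ consists of dominant weights. It lies in $\mathbb Z\Phi$, because $2h\rho\in\mathbb Z\Phi$ and $\eta-\rho\in\mathbb Z\Phi$ for $\eta\in W\nu$. It has at most $|W|$ elements. So for each $m$ some $\mu\in M$ has multiplicity at least $2^{m-1}/|W|$, and some $\mu$ occurs for infinitely many $m$. By (5), $[\boldsymbol\nabla(\lambda):\mathbf L(\mu)]=\infty$ for this $\mu$. $\square$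

**Lemma 7 (Levi transfer).** Let $\Phi_I$ be a component of a standard Levi subsystem of $\Phi$, with Weyl group $W_I$ and half sum of positive roots $\rho_I$. If $\nu_I$ is a $p$-certificate for $\Phi_I$, then $\nu=\rho+(\nu_I-\rho_I)$ is one for $\Phi$.

**Proof.** Put $\delta=\rho-\rho_I$. It pairs to $1-1=0$ with the simple coroots of $\Phi_I$. So $\delta$ is $W_I$-fixed and $\langle\rho,\beta^\vee\rangle=\langle\rho_I,\beta^\vee\rangle$ for $\beta\in\Phi_I$. Clearly $\nu=\nu_I+\delta\in\rho+\mathbb Z\Phi$. For $\eta_I\in W_I\nu_I$ put $\eta=\eta_I+\delta\in W_I\nu$. Then $p\eta-\rho=(p\eta_I-\rho_I)+(p-1)\delta$ and $p\eta-\nu=(p\eta_I-\nu_I)+(p-1)\delta$. Also $(p-1)W_I\rho=(p-1)W_I\rho_I+(p-1)\delta$, and $W_I((p-1)\rho-n\beta)=W_I((p-1)\rho_I-n\beta)+(p-1)\delta$. So every relation for $\Phi_I$ gives the corresponding relation for $\Phi$. $\square$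

It remains to find certificates for all irreducible $\Phi$ and all primes $p\le h-2$.

## 9. Certificates $\rho-\alpha$ in types $A$, $D$, $E$

For simply laced $\Phi$ we normalize roots to have norm $(\alpha,\alpha)=2$. Then $\langle\rho,\alpha^\vee\rangle$ is the height of $\alpha$, and two roots pair to $2$ only if they are equal.

**Lemma 8.** Let $\Phi$ be simply laced, $\alpha$ a root of height $p+1$, and $a\ne b$ simple roots with $\langle\alpha,a^\vee\rangle=\langle\alpha,b^\vee\rangle=1$. Then $\nu=\rho-\alpha$ is a $p$-certificate.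

**Step 1: find an $A_3$.** If $\langle a,b^\vee\rangle=-1$, then the root $\alpha-a=s_a\alpha$ pairs to $2$ with $b^\vee$, so $\alpha=a+b$ has height $2<p+1$, a contradiction. So $a\perp b$. Then $\beta=\alpha-a-b=s_bs_a\alpha$ is a root of height $p-1\geq1$, and $\langle\beta,a^\vee\rangle=1-2=-1=\langle\beta,b^\vee\rangle$. So $(a,\beta,b)$ is a base of a subsystem of type $A_3$, and $\rho$ pairs to $1,p-1,1$ with $a^\vee,\beta^\vee,b^\vee$.

**Step 2: coordinates.** Write $a=e_1-e_2$, $\beta=e_2-e_3$, $b=e_3-e_4$, and record the component of a vector in the span of this subsystem as a $4$-tuple modulo $(1,1,1,1)$. Let $\rho''$ be the component of $\rho$ orthogonal to the subsystem; it is fixed by the Weyl group $S_4\subset W$ of the subsystem. Then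
$$\rho\sim(p+1,p,1,0),\qquad\alpha=a+\beta+b\sim(1,0,0,-1),\qquad\nu\sim(p,p,1,1).$$
The vectors $\rho$, $\nu$ and all $\eta\in S_4\nu$ have orthogonal component $\rho''$. So $p\eta-\rho$, $p\eta-\nu$, $(p-1)\rho$ and $(p-1)\rho-\beta$ all have orthogonal component $(p-1)\rho''$, and it is enough to compare $4$-tuples up to $S_4$.

**Step 3: condition (i), with $\beta$ and $n=1$.** Here $\langle\rho,\beta^\vee\rangle=p-1\equiv-1$. For $\eta\sim(p,1,p,1)$,
$$p\eta-\rho\sim(p^2-p-1,\,0,\,p^2-1,\,p),$$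
a permutation of $(p-1)\rho-\beta\sim(p^2-1,\,p^2-p-1,\,p,\,0)$.

**Step 4: condition (ii).** For $\eta\sim(1,p,1,p)$ and $\eta\sim(1,p,p,1)$, which are distinct,
$$p\eta-\nu\sim(p-1)(0,p,1,p+1)\quad\text{and}\quad p\eta-\nu\sim(p-1)(0,p,p+1,1),$$
both in $(p-1)S_4(p+1,p,1,0)$. $\square$

**Lemma 9.** Let $\Phi$ be simply laced and let $\alpha=\sum c_ia_i$ with $c_i\in\mathbb N$ satisfy $(\alpha,\alpha)=\sum c_i\langle\alpha,a_i^\vee\rangle=2$. Then $\alpha$ is a root.

**Proof.** Induct on $\sum c_i$. Some $i$ has $c_i>0$ and $\langle\alpha,a_i^\vee\rangle>0$. By Cauchy–Schwarz this pairing is at most $2$, with equality iff $\alpha=a_i$. Otherwise it is $1$, and $\alpha-a_i=s_{a_i}\alpha$ has norm $2$ and nonnegative coefficients. It is a root by induction, hence so is $\alpha$. $\square$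

We now find a root $\alpha$ as in Lemma 8 for each case, or use Lemma 7.

**Type $A_l$, $p\le h-2=l-1$.** Take $\alpha=a_1+\dots+a_{p+1}$, $a=a_1$, $b=a_{p+1}$; as $p+1\ge3$, both pairings are $1$. In particular $A_3$ has a $2$-certificate. Every $D_l$ ($l\ge4$) and every $E_l$ has a standard Levi subsystem with a component $A_3$, so $p=2$ is done in types $D$ and $E$.

**Type $D_l$, $p$ odd, $p\le h-2=2l-4$.** Then $p\le2l-5$. Put $m=(p+5)/2$, so $4\le m\le l$, and work in the Levi $D_m$, where $\rho=(m-1,m-2,\dots,0)$. The root $\alpha=\varepsilon_1+\varepsilon_3$ has height $(m-1)+(m-3)=p+1$, and it pairs to $1$ with the simple roots $a=\varepsilon_1-\varepsilon_2$ and $b=\varepsilon_3-\varepsilon_4$.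

**Type $E_6$ ($h=12$, $p\le10$).** The primes $3,5$ come from the Levi $D_5$ ($h=8$), and $p=7$ from the table.

**Type $E_7$ ($h=18$, $p\le16$).** The primes $3,5,7$ come from the Levi $E_6$, and $11,13$ from the table.

**Type $E_8$ ($h=30$, $p\le28$).** The primes $3,5,7,11,13$ come from the Levi $E_7$, and $17,19,23$ from the table.

In the table the numbering is Bourbaki's: the edges are $1$–$3$, $3$–$4$, $4$–$5$, $5$–$6$, $6$–$7$, $7$–$8$ and $2$–$4$. The pairing $\langle\alpha,a_i^\vee\rangle$ is $2c_i$ minus the sum of the $c_j$ over the neighbors $j$ of $i$. In each row $\sum c_i\langle\alpha,a_i^\vee\rangle=2$, so $\alpha$ is a root by Lemma 9.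

| type, $p$ | coefficients $c_i$ of $\alpha$ | height | pairings $\langle\alpha,a_i^\vee\rangle$ | $\sum c_i\langle\alpha,a_i^\vee\rangle$ | $a,b$ |
|---|---|---|---|---|---|
| $E_6$, $7$ | $(1,1,1,2,2,1)$ | $8$ | $(1,0,-1,0,1,0)$ | $1-1+2$ | $a_1,a_5$ |
| $E_7$, $11$ | $(1,1,2,3,2,2,1)$ | $12$ | $(0,-1,0,1,-1,1,0)$ | $-1+3-2+2$ | $a_4,a_6$ |
| $E_7$, $13$ | $(1,2,2,3,3,2,1)$ | $14$ | $(0,1,0,-1,1,0,0)$ | $2-3+3$ | $a_2,a_5$ |
| $E_8$, $17$ | $(1,2,3,4,3,2,2,1)$ | $18$ | $(-1,0,1,0,0,-1,1,0)$ | $-1+3-2+2$ | $a_3,a_7$ |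
| $E_8$, $19$ | $(2,2,3,4,3,3,2,1)$ | $20$ | $(1,0,0,0,-1,1,0,0)$ | $2-3+3$ | $a_1,a_6$ |
| $E_8$, $23$ | $(2,3,4,5,4,3,2,1)$ | $24$ | $(0,1,1,-1,0,0,0,0)$ | $3+4-5$ | $a_2,a_3$ |

## 10. Certificates in types $B$ and $C$

Here $W$ consists of the signed permutations, and $h=2l$ for $B_l$ and $C_l$.

**$B_2=C_2$, $p=2$.** In $B_2$ coordinates $\rho=(\frac32,\frac12)$. Take $\nu=(\frac12,\frac12)$, so $\nu-\rho=(-1,0)\in\mathbb Z\Phi$. For (i), $\eta=(\frac12,-\frac12)$ gives $2\eta-\rho=(-\frac12,-\frac32)\in W\rho$. For (ii), $\eta=(\frac12,-\frac12)$ gives $2\eta-\nu=(\frac12,-\frac32)$, and $\eta=(-\frac12,\frac12)$ gives $2\eta-\nu=(-\frac32,\frac12)$. By Lemma 7 this settles $p=2$ for all $B_l$, $C_l$ with $l\ge2$ and for $F_4$. For $l=2$ no other prime is $\le h-2=2$.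

For $l\ge3$ an odd prime $p\le h-2=2l-2$ satisfies $p\le2l-3$. So $m=(p+3)/2$ satisfies $3\le m\le l$ and $p=2m-3$. By Lemma 7 it suffices to treat $B_m$ and $C_m$ with $p=2m-3$, $m\geq3$.

**$B_m$, $p=2m-3$, $m\ge3$.** We have $2\rho=(p+2,p,p-2,p-4,\dots,1)$. Take $\nu=\rho-(\varepsilon_1+\varepsilon_2)$, so $2\nu=(p,p-2,p-2,p-4,\dots,1)$. We let $W$ act on the first three entries only. An entry $j$ beyond the third is then the same in $2\rho$, $2\nu$ and $2\eta$, and it becomes $(p-1)j$ in all expressions to be compared. We write the first three entries.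

For (i), take $\beta=\varepsilon_3$. Then $\beta^\vee=2\varepsilon_3$ and $\langle\rho,\beta^\vee\rangle=p-2$, so $n=2\le p-1$. For $2\eta=(p-2,-(p-2),-p)$,
$$p\cdot2\eta-2\rho=(p^2-3p-2,\,-(p^2-p),\,-(p^2+p-2)),$$
a signed permutation of $2((p-1)\rho-2\beta)=(p^2+p-2,\,p^2-p,\,p^2-3p-2)$.

For (ii), note that $(p-1)(p-2)=p^2-3p+2$ and $(p-1)(p+2)=p^2+p-2$. Then
$$2\eta=(-(p-2),\,p-2,\,-p):\quad p\cdot2\eta-2\nu=(p-1)(-p,\,p-2,\,-(p+2)),$$
$$2\eta=(-(p-2),\,-p,\,p-2):\quad p\cdot2\eta-2\nu=(p-1)(-p,\,-(p+2),\,p-2).$$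

**$C_m$, $p=2m-3$, $m\ge4$.** We have $\rho=(m,m-1,\dots,1)$. Take $\nu=\rho-(\varepsilon_1+\varepsilon_3)=(m-1,m-1,m-3,m-3,m-4,\dots,1)$. Entries beyond the fourth are left alone, as before. With $p=2m-3$ one checks
$$p(m-3)+(m-1)=2(m-2)^2=(p-1)(m-2),\qquad p(m-1)+(m-3)=2m(m-2)=(p-1)m.$$
For (i), take $\beta=\varepsilon_2+\varepsilon_4$. Then $\langle\rho,\beta^\vee\rangle=(m-1)+(m-3)=p-1$, so $n=1$. For $\eta=(m-1,-(m-3),m-3,-(m-1))$,
$$p\eta-\rho=\big((p-1)(m-1)-1,\ -(p-1)(m-2),\ (p-1)(m-3)-1,\ -(p-1)m\big),$$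
a signed permutation of $(p-1)\rho-\beta=\big((p-1)m,\,(p-1)(m-1)-1,\,(p-1)(m-2),\,(p-1)(m-3)-1\big)$.

For (ii), the same $\eta$ gives $p\eta-\nu=(p-1)(m-1,\,-(m-2),\,m-3,\,-m)$. Since $\nu_1=\nu_2$, interchanging the first two entries of $\eta$ interchanges the first two entries of $p\eta-\nu$. This gives a second $\eta$, distinct from the first because $m-1\ne-(m-3)$.

**$C_3$, $p=3$.** Here $\rho=(3,2,1)$. Take $\nu=(2,2,0)=\rho-(\varepsilon_1+\varepsilon_3)$. For (i), $\beta=\varepsilon_1-\varepsilon_3$ has $\langle\rho,\beta^\vee\rangle=2\equiv-1$, so $n=1$. With $\eta=(0,2,2)$ we get $3\eta-\rho=(-3,4,5)$, and $2\rho-\beta=(5,4,3)$. For (ii), $\eta=(2,0,2)$ gives $3\eta-\nu=(4,-2,6)$, and $\eta=(0,2,2)$ gives $(-2,4,6)$; both lie in $2W\rho$.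

## 11. Certificates for $F_4$

Here $h=12$, so $p\in\{2,3,5,7\}$. The prime $2$ is done via $B_2$, and $p=3$ comes from the Levi $B_3$ (Section 10 with $m=3$). For $p=5,7$ use the roots $\pm\varepsilon_i\pm\varepsilon_j$, $\pm\varepsilon_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$ with $2\rho=(11,5,3,1)$. The group $W$ contains all signed permutations and the reflection $s:x\mapsto x-\frac12(\sum x_i)(1,1,1,1)$ in $\frac12(1,1,1,1)$.

**$p=5$.** Take $\nu=\rho-\varepsilon_1$, so $2\nu=(9,5,3,1)$.

For (i), $\beta=\varepsilon_1-\varepsilon_3$ has $\langle\rho,\beta^\vee\rangle=4\equiv-1$, so $n=1$. For $2\eta=(5,-3,9,1)$ we get $5\cdot2\eta-2\rho=(14,-20,42,4)$, a signed permutation of $2(4\rho-\beta)=(42,20,14,4)$.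

For (ii), $2\eta=(1,5,3,9)$ gives $5\cdot2\eta-2\nu=4(-1,5,3,11)$. And $2\eta=(9,-3,-5,1)$ gives $5\cdot2\eta-2\nu=4(9,-5,-7,1)$. This is in $4W(2\rho)$, because $s(11,5,3,1)=(1,-5,-7,-9)$.

**$p=7$.** Take $\nu=\rho-(\varepsilon_1+\varepsilon_2)$, so $2\nu=(9,3,3,1)$.

For (i), $\beta=\varepsilon_1-\varepsilon_4$ has $\langle\rho,\beta^\vee\rangle=5\equiv-2$, so $n=2$. Then $2(6\rho-2\beta)=(62,30,18,10)$ is $W$-conjugate to $s(62,30,18,-10)=(12,-20,-32,-60)$. For $2\eta=(-3,-1,9,3)$ we get $7\cdot2\eta-2\rho=(-32,-12,60,20)$, a signed permutation of that vector.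

For (ii), $2\eta=(-3,3,-9,1)$ gives $7\cdot2\eta-2\nu=6(-5,3,-11,1)$, and $2\eta=(-3,-9,3,1)$ gives $6(-5,-11,3,1)$.

## 12. Certificates for $G_2$

Here $h=6$, so $p\in\{2,3\}$. Let $a$ be the short and $b$ the long simple root, and write $(x,y)=xa+yb$. Then $\langle(x,y),a^\vee\rangle=2x-3y$ and $\langle(x,y),b^\vee\rangle=2y-x$, so
$$s_a(x,y)=(3y-x,\,y),\qquad s_b(x,y)=(x,\,x-y).$$
Also $X=\mathbb Z\Phi$, $\rho=(5,3)$ and $-1\in W$. The orbit $W\rho$ contains $s_b\rho=(5,2)$, $s_a(5,2)=(1,2)$, $s_b(1,2)=(1,-1)$, and the negatives of these. Finally $(3a+b)^\vee=a^\vee+b^\vee$ and $(3a+2b)^\vee=a^\vee+2b^\vee$ pair with $\rho$ to $2$ and $3$.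

**$p=2$.** Take $\nu=(1,0)$; its orbit is $\{\pm(1,0),\pm(1,1),\pm(2,1)\}$. For (i), $\beta=3a+2b$ has $\langle\rho,\beta^\vee\rangle=3\equiv-1$, so $n=1$, and $\rho-\beta=(2,1)$. With $\eta=(2,1)$ we get $2\eta-\rho=(-1,-1)\in W(2,1)$. For (ii), $\eta=(1,1)$ gives $2\eta-\nu=(1,2)$ and $\eta=(-2,-1)$ gives $2\eta-\nu=(-5,-2)$; both lie in $W\rho$.

**$p=3$.** Take $\nu=(4,2)$; its orbit is $\{\pm(2,0),\pm(2,2),\pm(4,2)\}$. For (i), $\beta=3a+b$ has $\langle\rho,\beta^\vee\rangle=2\equiv-1$, so $n=1$, and $2\rho-\beta=(7,5)$. With $\eta=(2,2)$ we get $3\eta-\rho=(1,3)$, and $s_a(7,5)=(8,5)$, $s_b(8,5)=(8,3)$, $s_a(8,3)=(1,3)$. For (ii), $\eta=(2,2)$ gives $3\eta-\nu=(2,4)=2(1,2)$ and $\eta=(2,0)$ gives $3\eta-\nu=(2,-2)=2(1,-1)$; both lie in $2W\rho$.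

Now every irreducible $\Phi$ has a $p$-certificate for every prime $p\le h-2$. Theorem B(2) follows from Proposition 6 and Section 6. $\blacksquare$
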